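\title{Real toric manifolds of venustus building sets need not have unimodal Betti numbers}

\begin{abstract}
A connected building set $\mathcal B$ on $[n+1]$ determines a nestohedron and an $n$-dimensional real toric manifold, whose rational Betti numbers are sums of reduced Betti numbers of simplicial complexes indexed by the subsets $I\subseteq[n+1]$ of even size. The building set is called venustus if the complex indexed by $I$ has homology only in degree $|I|/2-1$. We disprove the conjecture that the Betti sequence of a venustus building set is unimodal, by an example with $n=8$ and Betti numbers $(1,5,5,4,8)$. Unimodality holds for all venustus building sets when $n\le 7$ and fails for some venustus building set for every $n\ge 8$, and the Betti sequence can have arbitrarily many, arbitrarily deep valleys. The method is to replace the nested set complex by posets of subsets all of whose components have even size.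
\end{abstract}

\section{Introduction}

\subsection{Building sets and their real toric manifolds}

Let $n\ge1$ and $V=[n+1]=\{1,\dots,n+1\}$. A \emph{building set} on $V$ is a collection $\mathcal B$ of nonempty subsets of $V$ that contains every singleton and contains $I\cup J$ whenever $I,J\in\mathcal B$ and $I\cap J\neq\emptyset$. It is \emph{connected} if $V\in\mathcal B$. The model case is \emph{graphical}: for a graph on $V$, take the vertex sets of all connected induced subgraphs. In general it is useful to think of the members of $\mathcal B$ as the ``connected'' subsets of $V$.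

The \emph{nestohedron} of $\mathcal B$ is the Minkowski sum
\[
P_{\mathcal B}=\sum_{I\in\mathcal B}\operatorname{conv}\{e_i:i\in I\}\subset\mathbb R^{n+1},
\]
where the $e_i$ are the standard basis vectors. For connected $\mathcal B$ it is an $n$-dimensional Delzant polytope, so it determines a projective toric manifold $X_{\mathcal B}$. Its real locus $X^{\mathbb R}_{\mathcal B}$, the fixed point set of complex conjugation, is the object of this paper, and we write $\beta_k=\beta_k(X^{\mathbb R}_{\mathcal B})=\dim_{\mathbb Q}H_k(X^{\mathbb R}_{\mathcal B};\mathbb Q)$.

These numbers are computed from the \emph{nested set complex} $K_{\mathcal B}$. Its vertices are the members of $\mathcal B\setminus\{V\}$, which correspond to the facets of $P_{\mathcal B}$. A set $N$ of vertices, possibly empty, is a face if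
\begin{itemize}
\item[(N1)] any two members of $N$ are comparable by inclusion or disjoint, and
\item[(N2)] for any $m\ge2$ pairwise disjoint members of $N$, their union is not in $\mathcal B$.
\end{itemize}
For $I\subseteq V$ of even size let $(K_{\mathcal B})_I$ be the induced subcomplex on the vertices $J$ with $|J\cap I|$ odd. These are the complexes attached to the elements of the row space of the mod $2$ characteristic matrix of $X^{\mathbb R}_{\mathcal B}$, and the formula of Suciu--Trevisan and Choi--Park reads
\begin{equation}\label{eq:betti}
\beta_k(X^{\mathbb R}_{\mathcal B})=\sum_{I\subseteq V,\ |I|\ \mathrm{even}}\widetilde\beta_{k-1}\bigl((K_{\mathcal B})_I;\mathbb Q\bigr),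
\end{equation}
with the convention that the empty complex has $\widetilde\beta_{-1}=1$ and no other reduced Betti numbers. Formula \eqref{eq:betti} is the only fact about $X^{\mathbb R}_{\mathcal B}$ that we use.

\subsection{The unimodality conjecture}

A sequence $(b_k)_{k\ge0}$ is \emph{unimodal} if $b_0\le\dots\le b_m\ge b_{m+1}\ge\cdots$ for some $m$. The even Betti numbers of the projective manifold $X_{\mathcal B}$ are unimodal by the hard Lefschetz theorem. For the real locus this fails in the simplest case.

\begin{example}\label{ex:simplex}
Let $\mathcal B$ consist of the singletons and $V$. Then $P_{\mathcal B}$ is a translate of the standard simplex, $X^{\mathbb R}_{\mathcal B}=\mathbb{RP}^n$, and $K_{\mathcal B}$ is the boundary of the simplex with vertices $\{1\},\dots,\{n+1\}$. The complex $(K_{\mathcal B})_I$ is empty for $I=\emptyset$, a full simplex for $\emptyset\ne I\neq V$, and the sphere $S^{n-1}$ for $I=V$, which occurs when $n$ is odd. So the Betti sequence is $(1,0,0,\dots)$ for even $n$, and for odd $n$ it has $\beta_0=\beta_n=1$ and zeros elsewhere. The latter is not unimodal for $n\ge3$.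
\end{example}

In this example the set $I=V$ contributes in a degree far above $|I|/2$. The following condition ties the degree to the size of $I$.

\begin{definition}
A connected building set $\mathcal B$ on $V$ is \emph{venustus} if for every $k\ge0$ and every $I\subseteq V$ with $|I|=2k$ we have $\widetilde\beta_{i-1}((K_{\mathcal B})_I)=0$ for all $i\neq k$.
\end{definition}

The building set of Example~\ref{ex:simplex} is venustus for even $n$ and for $n=1$, and is not venustus for odd $n\geq 3$, since then $n-1\ne\frac{n+1}2-1$. For venustus $\mathcal B$, formula \eqref{eq:betti} makes $\beta_k$ a weighted count of the $2k$-element subsets of $V$; in particular $\beta_k=0$ for $2k>n+1$. The number of $2k$-element subsets rises and then falls with $k$, the building set of all nonempty subsets gives $(1,6,5)$ for $n=3$ and $(1,10,25)$ for $n=4$ (Example~\ref{ex:full}), and a gap of zeros as for $\mathbb{RP}^3$ cannot occur (Lemma~\ref{lem:top}). This makes the following conjecture, posed in \cite{ChoiYoon}, a natural guess.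

\begin{quote}
\textbf{Conjecture.} \emph{For every venustus building set $\mathcal B$, the sequence $(\beta_k(X^{\mathbb R}_{\mathcal B}))_{k\ge0}$ is unimodal.}
\end{quote}

\subsection{Results}

The conjecture is false.

\begin{theorem}\label{thm:A}
Let $X=\{1,2,3,4,5\}$, $L=\{6,7,8,9\}$, and
\begin{align*}
\mathcal B_X&=\bigl\{J:\ \emptyset\ne J\subseteq\{2,3,4,5\},\ J\neq\{2,3\}\bigr\}\cup\bigl\{\{1\},\{1,2,3,4\},X\bigr\},\\
\mathcal B&=\mathcal B_X\cup\bigl\{\{6\},\{7\},\{8\},\{9\}\bigr\}\cup\{X\cup S:\ S\subseteq L\}.
\end{align*}
Then $\mathcal B$ is a connected venustus building set on $[9]$, and $(\beta_k(X^{\mathbb R}_{\mathcal B}))_{k\ge0}=(1,5,5,4,8,0,\dots)$. This sequence is not unimodal, because $5>4<8$.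
\end{theorem}

The dimension $n=8$ is the smallest possible.

\begin{theorem}\label{thm:B}
\textup{(a)} If $n\le7$, then $(\beta_k(X^{\mathbb R}_{\mathcal B}))_{k\geq 0}$ is unimodal for every venustus building set $\mathcal B$ on $[n+1]$.
\textup{(b)} For every $n\ge8$ there is a venustus building set on $[n+1]$ for which it is not unimodal.
\end{theorem}

Nor does unimodality hold approximately.

\begin{theorem}\label{thm:C}
For all $q\ge2$ and $s\ge2$ there is a venustus building set and there are indices $0<k_1<\dots<k_{s-1}$ such that, for each $i$, we have $\beta_{k_i}>0$ and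
\[
\frac{\beta_{k_i-1}}{\beta_{k_i}}\ \ge\ \frac{q+\frac12}{2}\ >1,\qquad \frac{\beta_{k_i+1}}{\beta_{k_i}}\ =\ \frac{2q-1}{2}\ >1 .
\]
\end{theorem}

The proofs rest on a reformulation (Proposition~\ref{prop:criterion}). Every subset of $V$ splits into maximal members of $\mathcal B$, its components. Only sets whose components all have even size contribute to \eqref{eq:betti}, and both the venustus property and the weight of each contribution are read off from the inclusion poset of these sets. This poset is small, and one can shape it. In Theorem~\ref{thm:A} every such set with at least six elements contains $X$, and the Betti numbers in degree $3$ and above depend on $\mathcal B_X$ only through the cycle rank of one graph. That rank is $1$ while $\beta_2=5$, so the sequence drops after degree $2$ and then grows again with the number of ways to enlarge $X$.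

Section~\ref{sec:tools} collects the poset topology that we need, and Section~\ref{sec:reduction} proves the reformulation. Section~\ref{sec:A} introduces stacking, the construction behind all our examples, and proves Theorem~\ref{thm:A} by hand. Sections~\ref{sec:stack} and~\ref{sec:C} iterate it to prove Theorems~\ref{thm:B}(b) and~\ref{thm:C}. Section~\ref{sec:small} proves Theorem~\ref{thm:B}(a).

\section{Homology of posets}\label{sec:tools}

Homology has coefficients in $\mathbb Q$. Reduced homology $\widetilde H_*$ is computed from the augmented chain complex, in which the empty face spans degree $-1$; so the empty complex has $\widetilde H_{-1}=\mathbb Q$. A complex is \emph{concentrated in degree $d$ with rank $r$} if $\widetilde H_i=0$ for $i\ne d$ and $\dim\widetilde H_d=r$; the value $r=0$ is allowed. The \emph{order complex} $\Delta(Q)$ of a finite poset $Q$ has the chains of $Q$ as faces, and topological terms applied to $Q$ refer to $\Delta(Q)$. For a set $W$ of vertices of a complex $K$, the induced subcomplex $K_W$ consists of the faces contained in $W$. We use five standard facts.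

\begin{itemize}
\item[(H1)] \emph{Joins.} $\widetilde H_d(K*K')\cong\bigoplus_{p+q=d-1}\widetilde H_p(K)\otimes\widetilde H_q(K')$. If $Q$ is the \emph{ordinal sum} of $Q_1$ and $Q_2$, that is, their disjoint union with every element of $Q_1$ below every element of $Q_2$, then $\Delta(Q)=\Delta(Q_1)*\Delta(Q_2)$.
\item[(H2)] \emph{Attaching an antichain.} Let $A\subseteq Q$ be an antichain, $Q'=Q\setminus A$, and $\operatorname{lk}(x)=\Delta(Q_{<x})*\Delta(Q_{>x})$ for $x\in A$. A chain not in $Q'$ contains exactly one $x\in A$ and is $x$ together with a face of $\operatorname{lk}(x)$. So the quotient of the augmented chain complexes of $Q$ and $Q'$ is the direct sum of those of the links, shifted up by one, and there is an exact sequence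
\[
\cdots\to\bigoplus_{x\in A}\widetilde H_i(\operatorname{lk}(x))\to\widetilde H_i(Q')\to\widetilde H_i(Q)\to\bigoplus_{x\in A}\widetilde H_{i-1}(\operatorname{lk}(x))\to\cdots .
\]
\item[(H3)] \emph{Conical contraction.} Order-preserving maps $f,g\colon Q\to Q$ with $f\le g$ pointwise are homotopic. Hence $Q$ is contractible if there are $a\in Q$ and an order-preserving $f$ with $x\le f(x)\ge a$ for all $x$, for instance if $Q$ has a greatest element.
\item[(H4)] \emph{Quillen's fiber lemma} \cite[Prop.~1.6]{Quillen}. If $f\colon Q\to Q'$ is order-preserving and $f^{-1}(Q'_{\le y})$ is contractible for every $y\in Q'$, then $f$ is a homotopy equivalence.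
\item[(H5)] \emph{Alexander duality.} If $|K|\cong S^d$ and the vertex set of $K$ is $W\sqcup W'$, then $\dim\widetilde H_i(K_W)=\dim\widetilde H_{d-1-i}(K_{W'})$ for all $i$. Indeed $|K|\setminus|K_{W'}|$ deformation retracts onto $|K_W|$ by shrinking the barycentric coordinates in $W'$ to zero, and Alexander duality in $S^d$ applies. The convention on the empty complex covers the cases $W=\emptyset$ and $W'=\emptyset$.
\end{itemize}

A disconnected set will give a product of posets, one factor for each component, so we need the homology of products with the bottom, or the bottom and the top, removed.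

\begin{lemma}\label{lem:product}
Let $Q_1,Q_2$ be finite posets with least elements $0$, and let $Q=Q_1\times Q_2$.
\begin{itemize}
\item[\textup{(i)}] $\widetilde H_{i-1}(Q\setminus0)\cong\bigoplus_{p+q=i}\widetilde H_{p-1}(Q_1\setminus0)\otimes\widetilde H_{q-1}(Q_2\setminus0)$.
\item[\textup{(ii)}] If $Q_1,Q_2$ also have greatest elements $1\neq0$, then
\[
\widetilde H_{i-2}(Q\setminus\{0,1\})\cong\bigoplus_{p+q=i}\widetilde H_{p-2}(Q_1\setminus\{0,1\})\otimes\widetilde H_{q-2}(Q_2\setminus\{0,1\}).
\]
\end{itemize}
By induction the same holds for any finite number of factors.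
\end{lemma}

\begin{proof}
Encode the point $\sum c_ix_i$ of $|\Delta(Q)|$, with $x_1<\dots<x_p$ and $c_i>0$, as the increasing step function $[0,1)\to Q$ that equals $x_i$ on the $i$th of consecutive half-open intervals of lengths $c_1,\dots,c_p$. A step function to $Q_1\times Q_2$ is the same as a pair of step functions. So the projections $\pi_1,\pi_2$ give a continuous bijection, hence a homeomorphism, $|\Delta(Q)|\to|\Delta(Q_1)|\times|\Delta(Q_2)|$, and it maps the open simplex of a chain $c$ into the product of the open simplices of $\pi_1(c)$ and $\pi_2(c)$.

For (i), let $A(R)=\Delta(R\setminus0)$ for $R\in\{Q,Q_1,Q_2\}$; these are the chains missing $0$. A chain $c$ of $Q$ contains $0=(0,0)$ if and only if both projections contain $0$, as one sees from the least element of $c$. Hence $|A(Q)|$ corresponds to $|A(Q_1)|\times|\Delta(Q_2)|\cup|\Delta(Q_1)|\times|A(Q_2)|$, and the relative K\"unneth theorem gives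
\[
H_i(\Delta(Q),A(Q))\cong\bigoplus_{p+q=i}H_p(\Delta(Q_1),A(Q_1))\otimes H_q(\Delta(Q_2),A(Q_2)).
\]
Since $\Delta(R)$ is a cone, $H_i(\Delta(R),A(R))\cong\widetilde H_{i-1}(A(R))$, which gives (i).

For (ii), let $A(R)$ consist of the chains that do not contain both $0$ and $1$. Looking at the least and the greatest element of $c$, we see that $c$ contains both $(0,0)$ and $(1,1)$ if and only if both projections contain both $0$ and $1$, so the displayed formula holds again. Now $A(R)$ is the join of $\Delta(R\setminus\{0,1\})$ with the two points $0,1$, so $\widetilde H_{i-1}(A(R))\cong\widetilde H_{i-2}(R\setminus\{0,1\})$ by (H1).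
\end{proof}

For a set $S$ with $|S|=r\ge1$ and $T\subseteq[r-1]$ let $\mathcal P_S(T)=\{U\subseteq S:|U|\in T\}$, ordered by inclusion, and let $\mathcal P_S=\mathcal P_S([r-1])$ be the poset of nonempty proper subsets. The \emph{descent set} of a permutation $w_1\cdots w_r$ of $[r]$ is $\{i:w_i>w_{i+1}\}$. The concentration in the next lemma is the Cohen--Macaulay property of rank selections \cite{Bjorner}, and the rank is computed in \cite[Sec.~3.13]{Stanley}; we include the short argument.

\begin{lemma}\label{lem:rank}
The poset $\mathcal P_S(T)$ is concentrated in degree $|T|-1$, and its rank is the number $d(T)$ of permutations of $[r]$ with descent set $T$.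
\end{lemma}

\begin{proof}
We prove concentration by induction on $r$ and, for fixed $r$, by downward induction on $|T|$. The complex $\Delta(\mathcal P_S)$ is the barycentric subdivision of the boundary of a simplex with $r$ vertices, so it is $S^{r-2}$ (empty for $r=1$). Let $j\in[r-1]\setminus T$. Then $\mathcal P_S(T\cup\{j\})$ arises from $\mathcal P_S(T)$ by attaching the antichain of $j$-element sets $U$. The link of $U$ is the join of $\mathcal P_U(T_1)$ and $\mathcal P_{S\setminus U}(T_2)$, where $T_1=\{t\in T:t<j\}$ and $T_2=\{t-j:t\in T,\ t>j\}$, and it is concentrated in degree $|T_1|+|T_2|-1=|T|-1$ by (H1) and induction on $r$. For $i<|T|-1$, both neighbors of $\widetilde H_i(\mathcal P_S(T))$ in the sequence (H2) vanish, so it vanishes. For $i>|T|-1$ it vanishes for reasons of dimension.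

For $T'\subseteq T$ let $f(T')$ be the number of chains in $\mathcal P_S$ whose set of sizes is $T'$. Take $S=[r]$. Listing the elements of the smallest set of the chain in increasing order, then the new elements of the next set in increasing order, and so on, is a bijection onto the permutations with descent set contained in $T'$. Thus $f(T')=\sum_{T''\subseteq T'}d(T'')$. The reduced Euler characteristic of $\mathcal P_S(T)$ is $\sum_{T'\subseteq T}(-1)^{|T'|-1}f(T')$, so the rank is $\sum_{T'\subseteq T}(-1)^{|T|-|T'|}f(T')=d(T)$ by inclusion--exclusion.
\end{proof}

Let $E_r$ be the number of permutations of $[r]$ with descent set $\{1,3,5,\dots\}\cap[r-1]$, that is, with $w_1>w_2<w_3>\cdots$. Then $E_1=E_2=1$, $E_3=2$, $E_4=5$. The map $w_i\mapsto r+1-w_i$ replaces a descent set by its complement in $[r-1]$, so $E_r$ also counts permutations with $w_1<w_2>w_3<\cdots$.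

\section{From nested sets to fully even sets}\label{sec:reduction}

\subsection{Components}

Let $\mathcal B$ be a building set on a finite set $V$. The \emph{components} of $U\subseteq V$ are the maximal members of $\mathcal B$ contained in $U$. They cover $U$ because singletons are in $\mathcal B$, and they are disjoint because two that meet have their union in $\mathcal B$. Every member of $\mathcal B$ contained in $U$ lies in one component. This gives the property that we use constantly.
\begin{itemize}
\item[(C)] If $U$ has components $U_1,\dots,U_s$ and $J\subseteq U$, then the components of $J$ are the components of $J\cap U_1,\dots,J\cap U_s$ taken together. In particular each component of $J$ lies in a component of $U$.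
\end{itemize}
``Odd'' and ``even'' refer to size. A set is \emph{fully even} if all its components are even, and \emph{fully odd} if all are odd. For $I\subseteq V$ define the inclusion posets
\[
\mathrm{Od}(I)=\{J:\emptyset\ne J\subseteq I,\ J\text{ fully odd}\},\qquad \mathrm{Ev}(I)=\{J:\emptyset\ne J\subsetneq I,\ J\text{ fully even}\}.
\]
Note that $I$ itself is allowed in $\mathrm{Od}(I)$ and excluded from $\mathrm{Ev}(I)$. Both posets depend only on the members of $\mathcal B$ contained in $I$. We often write $24$ for $\{2,4\}$, and so on.

The reduction has three steps: $(K_{\mathcal B})_I$ is the order complex of a poset of subsets of $V$; this poset shrinks to $\mathrm{Od}(I)$; and Alexander duality trades $\mathrm{Od}$ for $\mathrm{Ev}$. All three are visible on three points.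

\begin{example}\label{ex:pentagon}
Let $\mathcal B=\{1,2,3,12,23,123\}$, the building set of the path $1-2-3$. The complex $K_{\mathcal B}$ is the pentagon with consecutive vertices $1,12,2,23,3$. The complex $\Delta(\mathcal P_V)$ is the hexagon $1,12,2,23,3,13$; the extra vertex $13$ has components $1$ and $3$ and subdivides the edge from $3$ to $1$. For $I=13$ the vertices meeting $I$ oddly are $12,1,3,23$, which span a path; correspondingly $\mathrm{Od}(13)=\{1,3,13\}$ has a greatest element. For $I=12$ they are $1,2,23$, which span a point and an edge; correspondingly $\mathrm{Od}(12)=\{1,2\}$ is two points. These two points form the sphere $S^0=\Delta(\mathcal P_{12})$, dual to $\mathrm{Ev}(12)=\emptyset$. The case $I=23$ is symmetric. So $\mathcal B$ is venustus with Betti numbers $(1,2)$, and the contributing sets $\emptyset,12,23$ are the fully even ones.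
\end{example}

\subsection{Nested sets as components of level sets}

Condition (N2) is awkward to handle directly, whereas faces of order complexes are just chains. The bridge is a function $x$ on $V$: its superlevel sets form a chain, and the components of these sets form a nested set.

\begin{lemma}\label{lem:sphere}
Let $\mathcal B$ be a connected building set on $V$, $|V|=n+1\ge2$. There is a homeomorphism $|K_{\mathcal B}|\to|\Delta(\mathcal P_V)|\cong S^{n-1}$ that, for every set $W$ of vertices of $K_{\mathcal B}$, maps $|(K_{\mathcal B})_W|$ onto $|\Delta(Q_W)|$, where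
\[
Q_W=\{U\in\mathcal P_V:\ \text{all components of }U\text{ lie in }W\}.
\]
\end{lemma}

\begin{proof}
For $U\subseteq V$ let $e_U\in\mathbb R^V$ be its indicator vector. For $x\in\mathbb R^V$ and $t>0$ let $U_t(x)=\{v:x_v\ge t\}$. Put $Z=\{x\in\mathbb R^V:\min x=0,\ \max x=1\}$. Every ray from the origin in $\mathbb R^V/\mathbb R(1,\dots,1)\cong\mathbb R^n$ contains the class of exactly one point of $Z$, so $Z\cong S^{n-1}$. The map $|\Delta(\mathcal P_V)|\to Z$, $\sum c_iU_i\mapsto\sum c_ie_{U_i}$, is a homeomorphism: the chain of $x\in Z$ consists of the sets $U_t(x)$ for $0<t\le1$, and the coefficients are the gaps between consecutive values of $x$. Let $N(x)$ be the set of all components of all sets $U_t(x)$, $0<t\le\max x$; it does not change when $x$ is scaled by a positive factor.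

\emph{The map.} Let $N$ be a nonempty face of $K_{\mathcal B}$. Its maximal members are pairwise disjoint by (N1). Their union is not $V$: a single member is not $V$, and a union of several is not in $\mathcal B$ by (N2), while $V\in\mathcal B$. So for a point $\sum_{J\in N}c_JJ$ of $|K_{\mathcal B}|$ the vector $y=\sum c_Je_J$ has $\min y=0<\max y$, and $\varphi(\sum c_JJ)=y/\max y$ defines a continuous map $\varphi\colon|K_{\mathcal B}|\to Z$.

\emph{Surjectivity.} Let $x=\sum c_ie_{U_i}\in Z$ with chain $(U_i)$ and $c_i>0$. Writing each $e_{U_i}$ as the sum of the $e_J$ over the components $J$ of $U_i$ expresses $x$ as a positive combination of the $e_J$, $J\in N(x)$. After normalizing the coefficients, it suffices to show that $N(x)$ is a face. Its members are proper subsets of $V$. If $U_i\subseteq U_j$, a component of $U_i$ lies in one component of $U_j$ and is disjoint from the others, which gives (N1). For (N2), suppose $A_1,\dots,A_m\in N(x)$, $m\ge2$, are pairwise disjoint with union in $\mathcal B$. Let $U_j$ be the largest set of the chain that has one of them, say $A_1$, as a component. Each $A_a$ is a component of a set of the chain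 contained in $U_j$. So the union lies in $U_j$, hence in a single component of $U_j$, and this component is $A_1$. That is impossible, as $A_2\not\subseteq A_1$.

\emph{Injectivity.} Let $y=\sum_{J\in N}c_Je_J$ with $N$ a face and all $c_J>0$. We recover $N$ and the $c_J$ from $y$. Put $t_J=\sum_{J'\in N,\,J'\supseteq J}c_{J'}$; then $t_{J'}<t_J$ if $J\subsetneq J'$. The members of $N$ that contain a given $v$ form a chain by (N1), so $y_v=t_J$ for the smallest $J\in N$ containing $v$, and $y_v=0$ if there is none. Therefore $U_t(y)$ is the union of the family $N_t=\{J\in N:t_J\ge t\}$. The maximal members $D_1,\dots,D_p$ of $N_t$ are pairwise disjoint, and they are the components of $U_t(y)$. Otherwise the component $E$ containing some $D_i$ would be larger than $D_i$ and meet at least two of the $D$'s; adjoining to $E$ the $D$'s that it meets, one at a time, shows that the union of these $D$'s is in $\mathcal B$, contrary to (N2). Now each $J\in N$ is maximal in $N_t$ for $t=t_J$ and absent from $N_t$ for $t>t_J$. Hence $N=N(y)$, and $t_J$ is the largest $t$ for which $J$ is a component of $U_t(y)$. Finally $c_J=t_J-t_{J^+}$, where $J^+$ is the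 smallest member of $N$ strictly containing $J$, and $c_J=t_J$ if there is none. Since $\sum c_J=1$, knowing $y$ up to a positive factor determines the point.

So $\varphi$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism, and $\varphi^{-1}(x)$ lies in the open simplex of $N(x)$. Thus $x\in\varphi(|(K_{\mathcal B})_W|)$ if and only if $N(x)\subseteq W$, that is, if and only if all sets in the chain of $x$ belong to $Q_W$.
\end{proof}

\subsection{Discarding the elements outside $I$}

The poset given by Lemma~\ref{lem:sphere} for $(K_{\mathcal B})_I$ involves all of $V$. The next lemma shows that only the subsets of $I$ matter. The point is that an odd component can be added to any fully odd set and acts as a cone point.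

\begin{lemma}\label{lem:odd}
Let $\mathcal B$ be a connected building set on $V$, $|V|\geq 2$.
\begin{itemize}
\item[\textup{(i)}] If $U\subseteq V$ has an odd component, then $\mathrm{Od}(U)$ is contractible.
\item[\textup{(ii)}] If $I\subseteq V$ is even, then $(K_{\mathcal B})_I$ is homotopy equivalent to $\mathrm{Od}(I)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $A$ be an odd component of $U$ and $J\in\mathrm{Od}(U)$. By (C), the components of $J\cup A$ are $A$ and the components of $J$ that lie in the other components of $U$. So $J\mapsto J\cup A$ maps $\mathrm{Od}(U)$ to itself, $A\in\mathrm{Od}(U)$, and $J\subseteq J\cup A\supseteq A$. Apply (H3).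

(ii) By Lemma~\ref{lem:sphere}, $(K_{\mathcal B})_I$ is homeomorphic to the order complex of
\[
Q=\{U\in\mathcal P_V:\ |D\cap I|\text{ is odd for each component }D\text{ of }U\}.
\]
If $I=V$, then $Q=\mathrm{Od}(V)$, because $V$ is its own component and is even, so $V\notin\mathrm{Od}(V)$. Let $I\neq V$. Then $\mathrm{Od}(I)\subseteq Q$, and for $U\in Q$ the elements of $\mathrm{Od}(I)$ below $U$ form the poset $\mathrm{Od}(U\cap I)$. Let $D$ be a component of $U$. By (C), the odd set $D\cap I$ is a union of components of $U\cap I$, so one of these is odd, and $\mathrm{Od}(U\cap I)$ is contractible by (i). By (H4) the inclusion $\mathrm{Od}(I)\to Q$ is a homotopy equivalence.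
\end{proof}

\subsection{The criterion}

The poset $\mathrm{Od}(I)$ contains all singletons and is usually large. Its dual $\mathrm{Ev}$ has only sets of even size, so its dimension is small, and the venustus property turns into concentration in the highest degree that this dimension permits: a chain in $\mathrm{Ev}(I)$ with $|I|=2k$ has at most $k-1$ elements. For a fully even set $I$ put
\[
\alpha(\emptyset)=1,\qquad \alpha(I)=\dim\widetilde H_{|I|/2-2}(\mathrm{Ev}(I))\quad(I\ne\emptyset).
\]

\begin{proposition}\label{prop:criterion}
Let $\mathcal B$ be a connected building set on $V$, $|V|\ge2$. Then $\mathcal B$ is venustus if and only if $\mathrm{Ev}(D)$ is concentrated in degree $|D|/2-2$ for every even $D\in\mathcal B$. In that case: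
\begin{itemize}
\item[\textup{(i)}] for every nonempty fully even $I$ with components $I_1,\dots,I_s$, the poset $\mathrm{Ev}(I)$ is concentrated in degree $|I|/2-2$, and $\alpha(I)=\alpha(I_1)\cdots\alpha(I_s)$;
\item[\textup{(ii)}] $\beta_k(X^{\mathbb R}_{\mathcal B})=\sum\alpha(I)$, the sum over all fully even $I\subseteq V$ with $|I|=2k$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $D\in\mathcal B$ with $|D|=2k$. The members of $\mathcal B$ contained in $D$ form a connected building set on $D$. By Lemma~\ref{lem:sphere} its nested set complex is a sphere $S^{2k-2}$, the induced subcomplex on the even vertices is homeomorphic to $\Delta(\mathrm{Ev}(D))$, and the one on the odd vertices is homeomorphic to $\Delta(\mathrm{Od}(D))$, since $D\notin\mathrm{Od}(D)$. By (H5),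
\[
\dim\widetilde H_i(\mathrm{Od}(D))=\dim\widetilde H_{2k-3-i}(\mathrm{Ev}(D)).
\]
Hence $\mathrm{Od}(D)$ is concentrated in degree $k-1$ if and only if $\mathrm{Ev}(D)$ is concentrated in degree $k-2$, and then both ranks equal $\alpha(D)$. If $\mathcal B$ is venustus, Lemma~\ref{lem:odd}(ii) with $I=D$ shows that $\mathrm{Od}(D)$ is concentrated in degree $k-1$, so the condition holds.

Conversely, assume the condition, and let $|I|=2k$. If $I$ has an odd component, then $(K_{\mathcal B})_I$ is contractible by Lemma~\ref{lem:odd}. If $I=\emptyset$, it is empty: degree $-1$, rank $1$. Otherwise let $I_1,\dots,I_s$ be the components of $I$, with $|I_a|=2k_a$ and $\sum k_a=k$. By (C), the map $J\mapsto(J\cap I_1,\dots,J\cap I_s)$ gives isomorphisms of posets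
\[
\mathrm{Od}(I)\cup\{\emptyset\}\cong\prod_a\bigl(\mathrm{Od}(I_a)\cup\{\emptyset\}\bigr),\qquad
\mathrm{Ev}(I)\cup\{\emptyset,I\}\cong\prod_a\bigl(\mathrm{Ev}(I_a)\cup\{\emptyset,I_a\}\bigr).
\]
Lemma~\ref{lem:product}(i) shows that $\mathrm{Od}(I)$, and with it $(K_{\mathcal B})_I$, is concentrated in degree $k-1$ with rank $\prod\alpha(I_a)$. So $\mathcal B$ is venustus. Lemma~\ref{lem:product}(ii) shows that $\mathrm{Ev}(I)$ is concentrated in degree $k-2$ with rank $\prod\alpha(I_a)$, which is (i), and \eqref{eq:betti} gives (ii).
\end{proof}

\begin{example}\label{ex:full}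
Let $\mathcal B$ consist of all nonempty subsets of $V=[n+1]$. The nonempty fully even sets are the even sets $D$, and $\mathrm{Ev}(D)=\mathcal P_D(\{2,4,\dots,|D|-2\})$ is concentrated in degree $|D|/2-2$ with rank $E_{|D|}$ by Lemma~\ref{lem:rank}. So $\mathcal B$ is venustus, and $\beta_k=\binom{n+1}{2k}E_{2k}$ for $k\ge1$.
\end{example}

In low degrees everything is governed by one graph. Call the $2$-element members of $\mathcal B$ \emph{edges of $\mathcal B$}, let $e(J)$ be the number of edges of $\mathcal B$ contained in $J$, and let $\Gamma$ be the order complex of the fully even sets of sizes $2$ and $4$. It is a bipartite graph.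

\begin{lemma}\label{lem:low}
The fully even $2$-sets are the edges $f$ of $\mathcal B$; they have $\mathrm{Ev}(f)=\emptyset$ and $\alpha(f)=1$. For a fully even $4$-set $J$, the poset $\mathrm{Ev}(J)$ is concentrated in degree $0$ if and only if $e(J)\ge1$, and then $\alpha(J)=e(J)-1$. If $\mathcal B$ is venustus and $\Gamma$ has $c$ connected components and cycle rank $z=\dim H_1(\Gamma)$, then $\beta_2-\beta_1=z-c$.
\end{lemma}

\begin{proof}
The first statement holds because a $2$-set not in $\mathcal B$ has two singleton components. For the second, $\mathrm{Ev}(J)$ is the antichain of the $e(J)$ edges in $J$. For the third, let $N_4$ be the number of fully even $4$-sets $J$. All have $e(J)\ge1$ by Proposition~\ref{prop:criterion}(i). The graph $\Gamma$ has $\beta_1+N_4$ vertices and $\sum_Je(J)$ edges, so $z-c=\sum_J e(J)-N_4-\beta_1=\beta_2-\beta_1$.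
\end{proof}

\section{Stacking and the counterexample}\label{sec:A}

To make $\beta_k$ drop and then rise, we want few fully even sets just above some size and many further up. We force this by making every large fully even set contain a fixed odd set $C$.

Let $\mathcal B_C$ be a connected building set on a set $C$ of odd size (the one-point set is allowed), let $L$ be a finite nonempty set disjoint from $C$, and let $\mathcal U$ be a family of subsets of $L$ that is closed under unions and contains $\emptyset$ and $L$. Define
\[
\mathcal B_C\star\mathcal U=\mathcal B_C\cup\{\{l\}:l\in L\}\cup\{C\cup S:S\in\mathcal U\},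
\]
and for $S\in\mathcal U$ let $R(S)=\{S'\in\mathcal U:S'\subsetneq S,\ |S'|\text{ odd}\}$.

\begin{lemma}\label{lem:star}
The collection $\mathcal B=\mathcal B_C\star\mathcal U$ is a connected building set on $C\cup L$ whose members contained in $C$ are those of $\mathcal B_C$. Its nonempty fully even sets are the elements of $\mathrm{Ev}(C)$ and the sets $C\cup S$ with $S\in\mathcal U$ odd. For $S\in\mathcal U$,
\[
\Delta(\mathrm{Ev}(C\cup S))\cong\Delta(\mathrm{Ev}(C))*\Delta(R(S)).
\]
\end{lemma}

\begin{proof}
Let $I,J\in\mathcal B$ intersect. If both are in $\mathcal B_C$, so is the union. If one is a singleton, it lies in the other. If $I\in\mathcal B_C$ and $J=C\cup S$, then $I\subseteq J$. If $I=C\cup S$ and $J=C\cup S'$, then $S\cup S'\in\mathcal U$ because $\mathcal U$ is closed under unions. Also $C\cup L\in\mathcal B$, and $C\cup S\subseteq C$ only for $S=\emptyset$.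

Let $J\subseteq C\cup L$ be nonempty. If $J\not\supseteq C$, the members of $\mathcal B$ inside $J$ are members of $\mathcal B_C$ and singletons of $L$, so $J$ is fully even if and only if $J\cap L=\emptyset$ and $J\in\mathrm{Ev}(C)$. If $J\supseteq C$, let $S^0\in\mathcal U$ be the union of all members of $\mathcal U$ inside $J\cap L$. The components of $J$ are $C\cup S^0$ and the singletons of $(J\cap L)\setminus S^0$. So $J$ is fully even if and only if $J=C\cup S^0$ and, since $|C|$ is odd, $|S^0|$ is odd. Consequently $\mathrm{Ev}(C\cup S)$ is the ordinal sum of $\mathrm{Ev}(C)$ and $\{C\cup S':S'\in R(S)\}\cong R(S)$, and (H1) applies.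
\end{proof}

What should $C$ be? Lemma~\ref{lem:second} below excludes a valley in degree $2$, so we aim at degree $3$ and take $|C|=5$ and $\mathcal U=2^L$ with $|L|=r$. Then $\mathrm{Ev}(C)$ is the graph $\Gamma$ of $\mathcal B_C$. Suppose it is connected with cycle rank $\rho$, so that $\rho=\beta_2-\beta_1+1$ by Lemma~\ref{lem:low}. For $|S|=1$ the poset $R(S)$ is empty, and for $|S|=3$ it is three points, so Lemma~\ref{lem:star} predicts the sequence $1,\beta_1,\beta_2,\,r\rho,\,2\binom r3\rho$. The rise $2\binom r3>r$ needs $r\ge4$, and the drop needs $\beta_2>r\rho$. The cheapest solution is $\rho=1$, $r=4$, $\beta_1=\beta_2=5$. The building set $\mathcal B_X$ achieves it. On $\{2,3,4,5\}$ it is the graphical building set of the complete graph minus the edge $23$; this gives five edges and $\alpha(2345)=4$, but $\Gamma$ is still a tree. The member $1234$ contains exactly two edges, adds $1$ to $\beta_2$, and closes one cycle. If $23$ were kept, $1234$ would contain three edges, and we would get $\beta_1=6$, $\beta_2=5+2$, $\rho=2$ and the increasing values $1,6,7,8,16$.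

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.4,yscale=1.5]
\node (a) at (0,0) {$25$};
\node (b) at (1,0) {$35$};
\node (c) at (2,0) {$45$};
\node (d) at (3,0) {$24$};
\node (e) at (4,0) {$34$};
\node (p) at (2,1) {$2345$};
\node (q) at (4,1) {$1234$};
\draw (p)--(a) (p)--(b) (p)--(c);
\draw[very thick] (p)--(d)--(q)--(e)--(p);
\end{tikzpicture}
\caption{The poset $\mathrm{Ev}(X)$ of nonempty subsets of $X=\{1,\dots,5\}$ whose components in $\mathcal B_X$ all have even size. Its order complex is the graph shown, with $7$ vertices, $7$ edges and one cycle (thick).}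
\label{fig:EvX}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We first check that $\mathcal B_X$ is a building set on $X$. Let $I,J\in\mathcal B_X$ intersect. If both lie in $2345$, their union is not $23$, since the only members of $\mathcal B_X$ inside $23$ are the disjoint sets $2$ and $3$; so $I\cup J\in\mathcal B_X$. If one of them is $1$ or $X$, one contains the other. In the remaining case one of them is $1234$, and the union is $1234$ or $X$. Since $\mathcal B=\mathcal B_X\star2^L$, Lemma~\ref{lem:star} shows that $\mathcal B$ is a connected building set on $[9]$ and that its nonempty fully even sets are the elements of $\mathrm{Ev}(X)$ and the sets $X\cup S$ with $|S|\in\{1,3\}$.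

\emph{Size $2$.} The edges are $24,25,34,35,45$, each with $\mathrm{Ev}=\emptyset$ in degree $-1$ and $\alpha=1$.

\emph{Size $4$.} The only members of $\mathcal B_X$ containing $1$ are $1$, $1234$ and $X$, so $1$ is a component of each of $1235$, $1245$, $1345$. There remain $2345$, which contains all five edges, and $1234$, which contains $24$ and $34$. By Lemma~\ref{lem:low} both posets $\mathrm{Ev}$ are concentrated in degree $0$, with $\alpha(2345)=4$ and $\alpha(1234)=1$.

Thus $\Delta(\mathrm{Ev}(X))$ is the connected graph of Figure~\ref{fig:EvX}, with $7$ vertices and $5+2=7$ edges. It is concentrated in degree $1$ with rank $1$.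

\emph{Size $6$.} For the four sets $X\cup S$ with $|S|=1$ we have $R(S)=\emptyset$, so $\mathrm{Ev}(X\cup S)=\mathrm{Ev}(X)$ is concentrated in degree $1=6/2-2$, and $\alpha=1$.

\emph{Size $8$.} For the four sets $X\cup S$ with $|S|=3$, the poset $R(S)$ is three points, concentrated in degree $0$ with rank $2$. By (H1), $\mathrm{Ev}(X\cup S)$ is concentrated in degree $1+0+1=2=8/2-2$, and $\alpha=1\cdot2=2$.

Every even member of $\mathcal B$ is fully even and so appears in this list. By Proposition~\ref{prop:criterion}, $\mathcal B$ is venustus, with $\beta_0=1$, $\beta_1=5$, $\beta_2=4+1$, $\beta_3=4\cdot1$, $\beta_4=4\cdot2$, and $\beta_k=0$ for $k\ge5$.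
\end{proof}

\section{Cores and layers}\label{sec:stack}

The proof above used two things: a concentration property of $\mathrm{Ev}(X)$ for the \emph{odd} set $X$, which the venustus property does not ask for, and concentration of the posets $R(S)$. We name both, in a form that survives repeated stacking.

\begin{definition}
A connected building set $\mathcal B_C$ on a set $C$ with $|C|=2m+1$, $m\geq 0$, is a \emph{core} if $\mathrm{Ev}(D)$ is concentrated in degree $|D|/2-2$ for every even $D\in\mathcal B_C$, and $\mathrm{Ev}(C)$ is concentrated in degree $m-1$. Put $\rho(C)=\dim\widetilde H_{m-1}(\mathrm{Ev}(C))$ and $F_C(t)=\sum_I\alpha(I)\,t^{|I|/2}$, the sum over fully even $I\subseteq C$.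

A family $\mathcal U$ of subsets of a finite nonempty set $L$, closed under unions and containing $\emptyset$ and $L$, is a \emph{layer} if $R(S)$ is concentrated in degree $\lfloor|S|/2\rfloor-1$ for every odd $S\in\mathcal U$ and for $S=L$. Let $\tau(S)$ be the rank in that degree.
\end{definition}

The polynomial $F_C$ has degree at most $m$, and for $m\geq1$ it is the Betti polynomial $\sum\beta_kt^k$ of the venustus building set $\mathcal B_C$, by Proposition~\ref{prop:criterion}. A point is a core with $m=0$, $\rho=1$, $F=1$, since $\mathrm{Ev}$ is empty. By Section~\ref{sec:A}, $\mathcal B_X$ is a core with $m=2$, $\rho=1$, $F=1+5t+5t^2$.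

\begin{proposition}\label{prop:stack}
Let $\mathcal B_C$ be a core with $|C|=2m+1$ and $\mathcal U$ a layer on a set $L$ disjoint from $C$. Then $\mathcal B=\mathcal B_C\star\mathcal U$ is venustus, with Betti polynomial
\begin{equation}\label{eq:stack}
F_C(t)+\rho(C)\,t^m\sum_{S\in\mathcal U,\ |S|\ \mathrm{odd}}\tau(S)\,t^{(|S|+1)/2}.
\end{equation}
If $|L|$ is even, then $\mathcal B$ is a core on $C\cup L$, with $\rho(C\cup L)=\rho(C)\tau(L)$ and $F_{C\cup L}$ equal to \eqref{eq:stack}.
\end{proposition}

\begin{proof}
Let $S\in\mathcal U$ be odd or equal to $L$. By Lemma~\ref{lem:star} and (H1), $\mathrm{Ev}(C\cup S)$ is concentrated in degree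
\[
(m-1)+\bigl(\lfloor|S|/2\rfloor-1\bigr)+1=m+\lfloor|S|/2\rfloor-1
\]
with rank $\rho(C)\tau(S)$. For odd $S$ this degree is $m+\frac{|S|+1}2-2=|C\cup S|/2-2$, so $\alpha(C\cup S)=\rho(C)\tau(S)$. The even members of $\mathcal B$ are these sets $C\cup S$ and the even members $D$ of $\mathcal B_C$, for which $\mathrm{Ev}(D)$ is unchanged. So $\mathcal B$ is venustus by Proposition~\ref{prop:criterion}. In part (ii) of that proposition, the fully even sets inside $C$ contribute $F_C(t)$, and $C\cup S$ contributes $\rho(C)\tau(S)$ in degree $m+\frac{|S|+1}2$. If $|L|=2l$, then $|C\cup L|=2(m+l)+1$ and $\mathrm{Ev}(C\cup L)$ is concentrated in degree $m+l-1$, as required of a core.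
\end{proof}

So stacking keeps $\beta_0,\dots,\beta_m$ and appends new entries from degree $m+1$ on, and these depend on the core only through the factor $\rho(C)$. The size of $L$ must be even for iteration, since a core has odd size.

\begin{example}[Boolean layers]\label{ex:boolean}
For $\mathcal U=2^L$ and nonempty $S\subseteq L$, the poset $R(S)$ is $\mathcal P_S(T)$ with $T$ the set of odd numbers in $[|S|-1]$, and $|T|=\lfloor|S|/2\rfloor$. By Lemma~\ref{lem:rank}, $2^L$ is a layer with $\tau(S)=E_{|S|}$. For $|L|=r$ it appends the entries $\rho(C)\binom r{2k-1}E_{2k-1}$ in degrees $m+k$, $k\geq 1$. For $r=2$ it appends the single entry $2\rho(C)$, raises $m$ by $1$, and leaves $\rho$ unchanged, because $E_2=1$.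
\end{example}

A larger Boolean layer on $X$ does not give larger counterexamples in the same way, since $\beta_3=r\ge5$ for $r\geq 5$. A two-element layer in between creates a low entry independent of $r$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
For $n=8$ use Theorem~\ref{thm:A}. For $n\ge9$ let $r=n-6\ge3$. Stacking a Boolean layer of size $2$ on $\mathcal B_X$ gives a core with $m=3$, $\rho=1$ and $F=1+5t+5t^2+2t^3$. Stacking on it a Boolean layer of size $r$ gives a venustus building set on $5+2+r=n+1$ elements whose Betti numbers begin $1,5,5,2,r$. Since $5>2<r$, the sequence is not unimodal.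
\end{proof}

\section{Many deep valleys}\label{sec:C}

A two-element layer on a core produces the entry $2\rho$. It is a deep valley if the last entry $\beta_m$ of the core is much larger than $\rho$. Boolean layers make $\rho$ grow too fast: a Boolean layer of size $4$ on a point gives $1,4,8$ and $\rho=E_4=5$, and the next entry $10$ is no valley. We need a layer with $\tau(L)$ small. If $L=M\sqcup\{e\}$ with $|M|$ odd and $\mathcal U=2^M\cup\{L\}$, then $R(L)$ has the greatest element $M$, so $\tau(L)=0$; this is too small, since all later entries vanish. Adding one more set restores a controlled amount of homology.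

\begin{lemma}\label{lem:Uq}
Let $q\ge2$, $L=M\sqcup\{e\}$ with $|M|=2q-1$, $N\subset M$ with $|N|=2q-2$, and $\mathcal U_q=2^M\cup\{N\cup\{e\},L\}$. Then $\mathcal U_q$ is a layer with $\tau(L)=E_{2q-2}$. Stacked on a core with $|C|=2m+1$, it appends the entries $\rho(C)y_1,\dots,\rho(C)y_q$ in degrees $m+1,\dots,m+q$, where
\[
y_k=\binom{2q-1}{2k-1}E_{2k-1}\quad(k<q),\qquad y_q=E_{2q-1}+E_{2q-2}.
\]
\end{lemma}

\begin{proof}
For $S\subseteq M$, the union $(N\cup\{e\})\cup S$ is $N\cup\{e\}$ if $S\subseteq N$ and $L$ otherwise, so $\mathcal U_q$ is closed under unions. For odd $S\subseteq M$ the poset $R(S)$ is the same as for $2^M$, so it is concentrated in the required degree and $\tau(S)=E_{|S|}$. For $S=N\cup\{e\}$, of odd size $2q-1$, the poset $R(S)$ consists of the odd subsets of $N$. By Example~\ref{ex:boolean} applied to $N$, it is concentrated in degree $q-2=\lfloor|S|/2\rfloor-1$ with rank $E_{2q-2}$. Finally $R(L)$ consists of the odd subsets of $M$, a contractible poset by (H3), and the element $x=N\cup\{e\}$. Nothing in $R(L)$ lies above $x$, so $\operatorname{lk}(x)=\Delta(R(x))$, and (H2) gives $\widetilde H_i(R(L))\cong\widetilde H_{i-1}(R(x))$.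 So $R(L)$ is concentrated in degree $q-1=|L|/2-1$ with rank $E_{2q-2}$. The entries follow from \eqref{eq:stack}: the odd members of size $2k-1$ are the subsets of $M$ of that size, together with $N\cup\{e\}$ when $k=q$.
\end{proof}

The depth of the valley is governed by $y_q/\tau(L)=1+E_{2q-1}/E_{2q-2}$, which we bound from below.

\begin{lemma}\label{lem:euler}
For $p\ge2$ we have $E_{p+1}\ge\frac{p+1}2E_p$.
\end{lemma}

\begin{proof}
The number $E_{p+1}$ counts permutations $u_0<u_1>u_2<\cdots$ of $[p+1]$, written $u_0u_1\cdots u_p$. Delete $u_0$ and lower by $1$ the entries larger than $u_0$. The result is a permutation $w_1>w_2<\cdots$ of $[p]$, and a given $w$ arises exactly from the values $u_0\in\{1,\dots,w_1\}$. So $E_{p+1}=\sum_{j=1}^pja_j$, where $a_j$ is the number of such $w$ with $w_1=j$, and $\sum_ja_j=E_p$. For $j<p$, take $w$ with $w_1=j$ and exchange the values $j$ and $j+1$. Since $w_2<j$, these values are not in adjacent positions, and every other value compares with them in the same way; so all inequalities persist. This map is injective, so $a_j\le a_{j+1}$. Now Chebyshev's sum inequality applies: with $\mu=\frac{p+1}2$,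
\[
2\sum_j(j-\mu)a_j=\sum_j(j-\mu)(a_j-a_{p+1-j})\ge0,
\]
because the two factors of each term have the same sign. Hence $E_{p+1}\ge\mu E_p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Start with a point and stack, on pairwise disjoint sets, $s$ copies of $\mathcal U_q$ separated by $s-1$ Boolean layers of size $2$. All layers have even size, so Proposition~\ref{prop:stack} applies at each step and the result is venustus. Put $\rho=E_{2q-2}\geq 1$. Each copy of $\mathcal U_q$ multiplies the invariant of the core by $\rho$, and each Boolean layer leaves it unchanged. By Lemma~\ref{lem:Uq} and Example~\ref{ex:boolean} the nonzero part of the Betti sequence is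
\[
1;\ \ y_1,\dots,y_q;\ \ 2\rho;\ \ \rho y_1,\dots,\rho y_q;\ \ 2\rho^2;\ \ \dots;\ \ 2\rho^{s-1};\ \ \rho^{s-1}y_1,\dots,\rho^{s-1}y_q .
\]
For $1\le i\le s-1$ the entry $2\rho^i$ is in degree $k_i=i(q+1)$. Its right neighbor is $\rho^iy_1=(2q-1)\rho^i$. Its left neighbor is $\rho^{i-1}y_q=\rho^{i-1}(E_{2q-1}+\rho)$, which is at least $(q+\frac12)\rho^i$ by Lemma~\ref{lem:euler} with $p=2q-2$. Both $q+\frac12$ and $2q-1$ exceed $2$ for $q\ge2$.
\end{proof}

For $q=2$ we have $y_1=y_2=3$ and $\rho=1$, and the sequence is $1,3,3,2,3,3,2,3,3,\dots$.

\begin{remark}[Chordal and graphical building sets]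
A building set on $[n+1]$ is \emph{chordal} in the sense of Postnikov--Reiner--Williams if removing the smallest element from a member with at least two elements always gives a member. All building sets constructed for Theorems~\ref{thm:A}, \ref{thm:B}(b) and~\ref{thm:C} are chordal when each new layer receives smaller labels than the core below it and $e$ is the smallest element of its layer. Indeed $\mathcal B_X$ is chordal, since $1234\mapsto234$, $X\mapsto2345$, and members inside $2345$ map to nonempty subsets of $345$. A member $C\cup S$ with $S\neq\emptyset$ maps to $C\cup(S\setminus\{\min S\})$, and $S\setminus\{\min S\}\in\mathcal U$ for Boolean layers and for $\mathcal U_q$, where $N\cup\{e\}\mapsto N$ and $L\mapsto M$. On the other hand none of them is graphical: the last layer sits on a core with at least three elements, so its elements lie in no $2$-element member, whereas every vertex of a connected graph with at least two vertices lies on an edge. We do not settle whether unimodality holds for graphical building sets.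
\end{remark}

\section{Unimodality for $n\le7$}\label{sec:small}

Throughout this section $\mathcal B$ is a venustus building set on $V=[n+1]$. The hypothesis enters through Proposition~\ref{prop:criterion}, and it cannot be dropped: Example~\ref{ex:simplex} with $n=3$ gives $(1,0,0,1)$. For $n\le7$ only $\beta_0=1,\beta_1,\dots,\beta_4$ can be nonzero, so we must exclude valleys in degrees $1$, $2$ and $3$. The first lemma bounds a weight by the weights one level below. This deals with degree $1$, and also with degree $3$, because there is at most one set of size $8$.

\begin{lemma}\label{lem:top}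
Let $J$ be fully even with $|J|=2j\ge4$. Then $\alpha(J)\le\sum\alpha(J')$, the sum over fully even $J'\subset J$ with $|J'|=2j-2$. Consequently:
\begin{itemize}
\item[\textup{(i)}] if $j\ge2$ and $\beta_{j-1}=0$, then $\beta_j=0$;
\item[\textup{(ii)}] if $n+1=2h\ge4$, then $\beta_h\le\beta_{h-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $A$ be the antichain of elements of size $2j-2$ in $\mathrm{Ev}(J)$, and $Q'=\mathrm{Ev}(J)\setminus A$. The elements of $Q'$ have sizes among $2,4,\dots,2j-4$, so $\dim\Delta(Q')\le j-3$ and $\widetilde H_{j-2}(Q')=0$. Each $J'\in A$ is maximal in $\mathrm{Ev}(J)$, so its link is $\Delta(\mathrm{Ev}(J'))$. By (H2), $\widetilde H_{j-2}(\mathrm{Ev}(J))$ injects into $\bigoplus_{J'\in A}\widetilde H_{j-3}(\mathrm{Ev}(J'))$, which is the inequality. If $\beta_{j-1}=0$, all $\alpha(J')$ vanish by Proposition~\ref{prop:criterion}(ii), hence all $\alpha(J)$, which is (i). For (ii), the only set of size $2h$ is $V$, which is fully even, so $\beta_h=\alpha(V)\le\beta_{h-1}$.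
\end{proof}

A valley in degree $2$ needs $\beta_2<\beta_1$, which by Lemma~\ref{lem:low} means that the graph $\Gamma$ has fewer independent cycles than components. A connected $\Gamma$ is then a tree and leaves no room for homology in the next degree; a disconnected $\Gamma$ turns out to be very degenerate.

\begin{lemma}\label{lem:second}
If $\beta_1\ge1$, then $\beta_2\ge\beta_1$ or $\beta_j=0$ for all $j\ge3$.
\end{lemma}

\begin{proof}
Suppose $\beta_2<\beta_1$. With the notation of Lemma~\ref{lem:low}, $z<c$, and $c\ge1$ because $\beta_1\geq 1$.

\emph{Case $c=1$.} Then $z=0$. For a fully even $6$-set $J$, the complex $\Delta(\mathrm{Ev}(J))$ is a subgraph of the tree $\Gamma$, so $\alpha(J)=\dim\widetilde H_1(\mathrm{Ev}(J))=0$. Hence $\beta_3=0$, and $\beta_j=0$ for $j\ge3$ by Lemma~\ref{lem:top}(i).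

\emph{Case $c\ge2$.} Recall that the edges of $\mathcal B$ are vertices of $\Gamma$. Two disjoint edges $f,g$ of $\mathcal B$ lie in the same component of $\Gamma$: the components of $f\cup g$ are either $f\cup g$ itself or $f$ and $g$, so $f\cup g$ is fully even and adjacent to both in $\Gamma$. Every component of $\Gamma$ contains an edge of $\mathcal B$, since $e(J)\ge1$ for all fully even $4$-sets $J$. Choose edges $f,g$ in different components. They intersect, so $Y=f\cup g$ is a $3$-element member of $\mathcal B$. No fully even $4$-set contains $Y$, since it would be adjacent to both $f$ and $g$.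

Every edge $h$ of $\mathcal B$ lies in $Y$. Indeed, if $|h\cap Y|=1$, then $h\cup Y$ is a $4$-element member of $\mathcal B$, hence a fully even $4$-set containing $Y$. If $h\cap Y=\emptyset$, then $h$ lies in the component of $f$ and in that of $g$. Both are impossible. A fully even $4$-set $J$ meets $Y$ in at most two points, so it contains at most one edge, and $\alpha(J)=e(J)-1=0$. Thus $\beta_2=0$, and $\beta_j=0$ for $j\ge2$ by Lemma~\ref{lem:top}(i).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Let $n\le7$. Then $\beta_k=0$ for $k\ge5$, and $\beta_4\le\beta_3$: by Lemma~\ref{lem:top}(ii) with $h=4$ if $n+1=8$, and because $\beta_4=0$ if $n+1<8$. If $\beta_1=0$, the sequence is $(1,0,0,\dots)$ by Lemma~\ref{lem:top}(i). If $\beta_1\ge1$ and $\beta_j=0$ for $j\ge3$, the sequence $(1,\beta_1,\beta_2,0,\dots)$ is unimodal with peak at $1$ or $2$. Otherwise Lemma~\ref{lem:second} gives $1\le\beta_1\le\beta_2$, and $\beta_3\ge\beta_4\ge\beta_5=\dots=0$. The sequence is unimodal with peak at $3$ if $\beta_3\ge\beta_2$ and at $2$ if $\beta_3<\beta_2$.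
\end{proof}

The argument stops at $n=8$ because there can be several fully even $8$-sets, and summing the inequality of Lemma~\ref{lem:top} over them counts a $6$-set more than once. In Theorem~\ref{thm:A} each $8$-set satisfies $2\le1+1+1$, but each of the four $6$-sets lies in three of the four $8$-sets.

\begin{thebibliography}{9}

\bibitem{Bjorner}
Bj\"orner, Trans. Amer. Math. Soc. \textbf{260} (1980).

\bibitem{ChoiYoon}
Suyoung Choi and Younghan Yoon, \emph{Real toric manifolds associated with chordal nestohedra}, arXiv:2407.11313 (2024).

\bibitem{Quillen}
Quillen, Adv. Math. \textbf{28} (1978).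

\bibitem{Stanley}
Stanley, \emph{Enumerative Combinatorics}, vol.~1, 2nd ed.

\end{thebibliography}
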